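# Traces of powers of the antipode under twisting

## Two theorems on $\operatorname{Tr}(S^n)$

Throughout, $\Bbbk$ is an algebraically closed field of characteristic zero. For a finite-dimensional Hopf algebra $H$ over $\Bbbk$ with antipode $S=S_H$, we write $\mathcal C(H)$ for the finite tensor category of finite-dimensional left $H$-modules, and $\operatorname{Tr}(S^n)$ for the trace of the linear map $S^n:H\to H$. A quantity attached to $H$ is called an invariant of $\mathcal C(H)$ if it takes the same value on $H$ and $K$ whenever $\mathcal C(H)$ and $\mathcal C(K)$ are equivalent as tensor categories. Twists $J$ and the twisted Hopf algebra $L^J$ are recalled below.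

**Theorem 1.** For every integer $r\ge 2$ there are a Hopf algebra $L$ with $\dim L=2r^{12}$ and a Drinfeld twist $J\in L\otimes L$, so that $\mathcal C(L)\simeq\mathcal C(L^J)$ as tensor categories, such that

1. $\operatorname{Tr}(S_L^{2r})=2r^{12}$ and $\operatorname{Tr}(S_{L^J}^{2r})=r^{12}$;
2. if $r$ is odd, $\operatorname{Tr}(S_L^{r})-\operatorname{Tr}(S_{L^J}^{r})=r^{6}\neq0$;
3. $S_L$ has order $2r$ and $S_{L^J}$ has order $2r^2$.

**Theorem 2.**

(a) For $n\in\mathbb Z$, the number $\operatorname{Tr}(S^n)$ is an invariant of $\mathcal C(H)$ for all finite-dimensional $H$ if and only if $|n|\le 2$.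

(b) Let $\mathcal C(H)\simeq\mathcal C(K)$, let $M$ be a common multiple of the orders of $S_H,S_K$, and let $d=\gcd(n,M)$. Then $\operatorname{Tr}(S_H^n)=\operatorname{Tr}(S_K^n)$ if and only if $\operatorname{Tr}(S_H^d)=\operatorname{Tr}(S_K^d)$. In particular equality holds whenever $d\in\{1,2,M\}$.

(c) The orders of $S$ and of $S^2$ are not invariants of $\mathcal C(H)$.

These theorems answer a question whose source is Cris Negron and Siu-Hung Ng, "Gauge invariants from the powers of antipodes", arXiv:1609.00994 (2016): is the whole sequence $\{\operatorname{Tr}(S^n)\}_{n\in\mathbb N}$ an invariant of $\mathcal C(H)$? The answer is no. Already $n=4$ fails: Theorem 1 with $r=2$ gives $\dim L=8192$ and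
$$\operatorname{Tr}(S_L^4)=8192\neq 4096=\operatorname{Tr}(S_{L^J}^4).$$
For $n=3$ take $r=3$: then $\dim L=2\cdot 3^{12}=1062882$, and the two traces of the cube of the antipode differ by $3^6=729$.

The question is natural because its first two instances have a positive answer, which we use as known: $\operatorname{Tr}(S)$ and $\operatorname{Tr}(S^2)$ are invariants of $\mathcal C(H)$. They coincide with the generalized Frobenius–Schur indicators $\nu^{\mathrm{KMN}}_2(H)$ and $\nu^{\mathrm{KMN}}_0(H)$ of Kashina–Montgomery–Ng, which are invariants of $\mathcal C(H)$. Theorem 2(a) says that, apart from $n=0$ and the negatives, these are the only exponents for which invariance holds.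

## What cannot move, and a first trace computation

Sweedler notation is $\Delta(h)=h_1\otimes h_2$. An element $g\ne0$ with $\Delta(g)=g\otimes g$ is grouplike, and $G(H)$ is the group of grouplike elements.

*Exponent zero.* $\operatorname{Tr}(S^0)=\dim H$ is an invariant, because $\dim H$ is the Frobenius–Perron dimension of $\mathcal C(H)$ (Etingof–Ostrik, *Finite tensor categories*).

*Semisimple Hopf algebras.* If $H$ is semisimple and $\mathcal C(H)\simeq\mathcal C(K)$, then $K$ is semisimple too. In characteristic zero the Larson–Radford theorem gives $S^2=\mathrm{id}$ for both. So $\operatorname{Tr}(S^n)$ is $\operatorname{Tr}(S)$ for odd $n$ and $\dim H$ for even $n$, and everything is invariant. A counterexample must be non-semisimple.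

*The generalized Taft algebra.* Fix $r\ge2$ and a primitive $r$-th root of unity $q$. Let
$$A=\Bbbk\langle c,x\mid c^{r^2}=1,\ x^r=0,\ cx=q\,xc\rangle,\qquad \Delta(c)=c\otimes c,\quad \Delta(x)=x\otimes1+c\otimes x .$$
This is the smash product of $\Bbbk[x]/(x^r)$ with the cyclic group of order $r^2$ whose generator $c$ acts by $x\mapsto qx$. So $A$ has basis $c^jx^l$ ($0\le j<r^2$, $0\le l<r$), and $\dim A=r^3$. From $cx=qxc$ we read off
$$xc^{-1}=q\,c^{-1}x,\qquad c^{-1}xc=q^{-1}x. \tag{1}$$
The counit is $\varepsilon(c)=1,\varepsilon(x)=0$. The antipode has $S(c)=c^{-1}$ and $S(x)=-c^{-1}x$; indeed $S(x)\cdot 1+S(c)x=0$ and $x\cdot 1+cS(x)=0$. Further, $S(-xc^{-1})=-S(c^{-1})S(x)=-c(-c^{-1}x)=x$, so $S^{-1}(x)=-xc^{-1}$. Finally $S^2(x)=-S(x)S(c^{-1})=c^{-1}xc=q^{-1}x$ and $S^2(c)=c$. Hence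
$$S_A^{2k}(c^jx^l)=q^{-kl}c^jx^l,\qquad \operatorname{Tr}(S_A^{2k})=r^2\sum_{l=0}^{r-1}q^{-kl}=\begin{cases} r^3,& r\mid k,\\ 0,& r\nmid k,\end{cases} \tag{2}$$
and $S_A^2$ has order exactly $r$.

That $\Delta$ respects $x^r=0$ is a $q$-binomial computation, and we need the tools again later. The Gaussian binomials are the polynomials in $q$ given by $\binom l0_q=1$, $\binom 0{i+1}_q=0$ and
$$\binom{l+1}{i+1}_q=\binom l{i+1}_q+q^{\,l-i}\binom li_q . \tag{3}$$
For instance $\binom 21_q=1+q$. If $YX=qXY$, then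
$$(X+Y)^l=\sum_{i=0}^l\binom li_q X^iY^{l-i}. \tag{4}$$
This follows by induction on $l$: in $(X+Y)^l(X+Y)$ the monomial $X^{i+1}Y^{l-i}$ arises from $X^{i+1}Y^{l-i-1}\cdot Y$ with coefficient $\binom l{i+1}_q$, and from $X^iY^{l-i}\cdot X=q^{l-i}X^{i+1}Y^{l-i}$ with coefficient $q^{l-i}\binom li_q$, and (3) adds them up. With $[s]=1+q+\dots+q^{s-1}$ one has $\binom lm_q=\prod_{s=1}^m [l-s+1]/[s]$ as rational functions. At our primitive $r$-th root of unity $[s]\ne0$ for $1\le s<r$ and $[r]=0$, so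
$$\binom rm_q=0\quad\text{for }1\le m\le r-1. \tag{5}$$
For $X=x\otimes1$, $Y=c\otimes x$ we have $YX=cx\otimes x=q\,xc\otimes x=qXY$. So $\Delta(x)^r=X^r+Y^r=0$, as it must be.

## Twists and the antipode they produce

**Definition.** A (Drinfeld) twist for $H$ is an invertible $J=\sum J^1\otimes J^2\in H\otimes H$ which is counital, $(\varepsilon\otimes\mathrm{id})J=1=(\mathrm{id}\otimes\varepsilon)J$, and satisfies
$$(J\otimes1)(\Delta\otimes\mathrm{id})(J)=(1\otimes J)(\mathrm{id}\otimes\Delta)(J). \tag{6}$$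
$H^J$ is the algebra $H$ with the same counit and the new comultiplication $\Delta^J(h)=J\Delta(h)J^{-1}$.

**Step 1.** *$H^J$ is a bialgebra, and $\mathcal C(H)\simeq\mathcal C(H^J)$ once an antipode is found.* Let $W$ be the left side of (6) and $W'$ the right side. Substituting the definition,
$$(\Delta^J\otimes\mathrm{id})\Delta^J(h)=W\,(\Delta\otimes\mathrm{id})\Delta(h)\,W^{-1},\qquad (\mathrm{id}\otimes\Delta^J)\Delta^J(h)=W'\,(\mathrm{id}\otimes\Delta)\Delta(h)\,W'^{-1}.$$
Since $W=W'$, $\Delta^J$ is coassociative. It is an algebra map, and it is counital because $J$ is. For the categories, take the identity functor $H\text{-mod}\to H^J\text{-mod}$ with the constraint $v\otimes w\mapsto J^{-1}(v\otimes w)$ from the $H^J$-tensor product to the $H$-tensor product. It is linear because $J^{-1}\Delta^J(h)=\Delta(h)J^{-1}$. Coherence requires $(\Delta\otimes\mathrm{id})(J^{-1})(J^{-1}\otimes1)=(\mathrm{id}\otimes\Delta)(J^{-1})(1\otimes J^{-1})$, which is the inverse of (6). So this is a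 tensor equivalence.

**Step 2.** *The antipode of $H^J$.* Put $\beta=\sum J^1S(J^2)$ and suppose $\beta$ is invertible. We claim that $H^J$ is a Hopf algebra with antipode
$$S_J(h)=\beta\,S(h)\,\beta^{-1}. \tag{7}$$
Write $J^{-1}=\sum\bar J^1\otimes\bar J^2$. First,
$$\sum\bar J^1\beta S(\bar J^2)=\sum \bar J^1J^1S(J^2)S(\bar J^2)=\sum\bar J^1J^1\,S(\bar J^2J^2)=m(\mathrm{id}\otimes S)(J^{-1}J)=1 .$$
Since $\Delta^J(h)=\sum J^1h_1\bar J^1\otimes J^2h_2\bar J^2$, we get
$$m(\mathrm{id}\otimes S_J)\Delta^J(h)=\sum J^1h_1\big(\bar J^1\beta S(\bar J^2)\big)S(h_2)S(J^2)\beta^{-1}=\varepsilon(h)\sum J^1S(J^2)\beta^{-1}=\varepsilon(h)1 .$$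
So $S_J$ is a right convolution inverse of $\mathrm{id}$ in the algebra $\operatorname{End}(H^J)$ under convolution. That algebra is finite-dimensional, so a right inverse is two-sided, and $S_J$ is the antipode.

Squaring (7) shows where to look for a change. Because $S(\beta S(h)\beta^{-1})=S(\beta)^{-1}S^2(h)S(\beta)$,
$$S_J^2(h)=g\,S^2(h)\,g^{-1},\qquad g=\beta S(\beta)^{-1}. \tag{8}$$
The square of the antipode changes by an inner automorphism, and we want one whose effect is visible in a trace.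

*Example.* Let $H=\Bbbk\langle g\rangle$, $g^2=1$, with idempotents $e_0=\frac{1+g}2$, $e_1=\frac{1-g}2$, and $J=\sum_{i,j\in\{0,1\}}(-1)^{ij}e_i\otimes e_j=\frac12(1\otimes1+1\otimes g+g\otimes1-g\otimes g)$. Since $\Delta(e_k)=\sum_{i+j=k}e_i\otimes e_j$ (indices mod 2), both sides of (6) equal $\sum(-1)^{ij+il+jl}e_i\otimes e_j\otimes e_l$, so $J$ is a twist. Here $S=\mathrm{id}$ and $\beta=\sum_{i}(-1)^{i}e_i=g$. As $H$ is commutative, nothing changes: $\Delta^J=\Delta$ and $S_J=S$.

## Twisting by an $R$-matrix: the grouplike element $\gamma$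

Let $(U,R)$ be a finite-dimensional quasitriangular Hopf algebra with antipode $S$: $R\in U\otimes U$ is invertible and
$$R\,\Delta R^{-1}=\Delta^{op},\qquad (\Delta\otimes \mathrm{id})R=R_{13}R_{23},\qquad (\mathrm{id}\otimes\Delta)R=R_{13}R_{12}.$$
The element $J$ of the last example is such an $R$. We recall the following standard facts (Drinfeld, *On almost cocommutative Hopf algebras*; Kassel, *Quantum Groups*, VIII; Montgomery, *Hopf Algebras and Their Actions on Rings*, §10.1).

* $R$ is counital, $R_{12}R_{13}R_{23}=R_{23}R_{13}R_{12}$ (the Yang–Baxter equation), and $(S\otimes S)R=R$.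
* $u=\sum S(R^2)R^1$ is invertible, and $S^2(h)=uhu^{-1}$ for $h\in U$. In particular $S^2(u)=u$.
* $\Delta(u)=(R_{21}R)^{-1}(u\otimes u)=(u\otimes u)(R_{21}R)^{-1}$.

**Step 3.** *$R$ is a twist, and $U^R=U^{\mathrm{cop}}$.* The left side of (6) for $J=R$ is $R_{12}R_{13}R_{23}$, and the right side is $R_{23}R_{13}R_{12}$. They agree by the Yang–Baxter equation. Moreover $\Delta^R=R\Delta R^{-1}=\Delta^{op}$. The element $\beta$ of Step 2 is
$$\beta_0:=\sum R^1S(R^2)=\sum S(R^1)S^2(R^2)=S\Big(\sum S(R^2)R^1\Big)=S(u), \tag{9}$$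
where the second equality uses $(S\otimes S)R=R$. So $\beta_0$ is invertible, and
$$\beta_0S(a)\beta_0^{-1}=S(u^{-1}au)=S(S^{-2}(a))=S^{-1}(a)\qquad(a\in U). \tag{10}$$

*Why this alone is not enough.* The obvious experiment is to compare $U$ with $U^R$. By (10) the new antipode is $S^{-1}$. It has the same order as $S$, and $\operatorname{Tr}(S_R^n)=\operatorname{Tr}(S^{-n})$ is the same number as $\operatorname{Tr}(S^n)$ whenever $S^{2n}=\mathrm{id}$. These are the exponents at which we can hope to know the traces explicitly. Twisting one factor of $U\otimes U$ gives the antipode $S^{-1}\otimes S$, with trace $\operatorname{Tr}(S^{-n})\operatorname{Tr}(S^n)$ in place of $\operatorname{Tr}(S^n)^2$, and again nothing moves when $S^{2n}=\mathrm{id}$. In terms of (8), the new square of the antipode is $S^2$ followed by conjugation by an element $\gamma$, and on $U$ that conjugation only turns $S^2$ into $S^{-2}$. To see $\gamma$ itself we need a place where it multiplies on one side only. We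 first study $\gamma$.

**Step 4.** *The element $\gamma$ and its grouplikeness.* Put
$$\gamma:=\beta_0S(\beta_0)^{-1}=S(u)\,S^2(u)^{-1}=S(u)u^{-1},\qquad\text{so that}\qquad S(\beta_0)\beta_0^{-1}=uS(u)^{-1}=\gamma^{-1}. \tag{11}$$
Flipping the formula for $\Delta(u)$ gives $\Delta^{op}(u)=(RR_{21})^{-1}(u\otimes u)$. Now apply $S\otimes S$, which reverses products and satisfies $(S\otimes S)\Delta^{op}(u)=\Delta(S(u))$. Since $(S\otimes S)(RR_{21})=R_{21}R$,
$$\Delta(S(u))=(S(u)\otimes S(u))(R_{21}R)^{-1}.$$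
Inverting $\Delta(u)=(u\otimes u)(R_{21}R)^{-1}$ gives $\Delta(u^{-1})=R_{21}R\,(u^{-1}\otimes u^{-1})$. Multiplying the two, $\Delta(\gamma)=\gamma\otimes\gamma$. Since $\gamma$ is invertible it is nonzero, hence grouplike. In particular $S(\gamma)=\gamma^{-1}$ and $S^2(\gamma)=\gamma$.

In the two-dimensional example $u=S(u)=g$, so $\gamma=1$. We shall need a $U$ with $\gamma$ of large order.

## Two copies of $U$ and a swap

Here is the place where $\gamma$ multiplies on one side only. Let
$$L=(U\otimes U)\rtimes\Bbbk\langle t\rangle,\qquad t^2=1,\quad t(a\otimes b)t=b\otimes a,\quad t\text{ grouplike}.$$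
The flip is a Hopf algebra automorphism of $U\otimes U$ of order dividing two, so this smash product is a Hopf algebra, and $\dim L=2(\dim U)^2$. As a vector space, $L=(U\otimes U)\oplus(U\otimes U)t$.

The map $a\mapsto a\otimes 1$ is a Hopf embedding $U\to L$. Let $J$ be the image of $R$. It is a twist for $L$, since Hopf embeddings carry (6) to (6), and its $\beta$ is $\beta_0\otimes1$, which is invertible. By Steps 1 and 2, $\mathcal C(L)\simeq\mathcal C(L^J)$. By (8) and (11), $S_{L^J}^2$ is $S_L^2$ followed by conjugation by $\gamma\otimes1$. On $(U\otimes U)t$ this conjugation is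
$$(\gamma\otimes1)(a\otimes b)t(\gamma^{-1}\otimes1)=(\gamma a\otimes b\gamma^{-1})t ,$$
because $t$ carries $\gamma^{-1}$ to the other factor. So on the swap component conjugation has become left multiplication by $\gamma$ on one copy and right multiplication by $\gamma^{-1}$ on the other. Multiplication by a nontrivial grouplike element has trace zero, as we shall see, and this is what cuts the trace in half.

**Step 5.** *Formulas for the two antipodes.* Write $S=S_U$ and $S_J=S_{L^J}$. Then
$$S_L(a\otimes b)=S(a)\otimes S(b),\qquad S_L((a\otimes b)t)=t\,(S(a)\otimes S(b))=(S(b)\otimes S(a))t .$$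
By (7) with $\beta=\beta_0\otimes1$ and by (10),
$$S_J(a\otimes b)=S^{-1}(a)\otimes S(b),$$
$$S_J((a\otimes b)t)=(\beta_0\otimes1)(S(b)\otimes S(a))\,t\,(\beta_0^{-1}\otimes1)=(\beta_0S(b)\otimes S(a)\beta_0^{-1})t .$$
Both maps preserve the decomposition of $L$.

**Step 6.** *Powers of $S_J$ on the swap component.* Let $\tau$ be the flip of $U\otimes U$, and set $P(y)=\beta_0S(y)$, $Q(y)=S(y)\beta_0^{-1}$. On $(U\otimes U)t\cong U\otimes U$ the map $S_J$ is $T=(P\otimes Q)\tau$, that is, $T(a\otimes b)=P(b)\otimes Q(a)$. Hence $T^2=PQ\otimes QP$, and by (11)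
$$PQ(a)=\beta_0S(S(a)\beta_0^{-1})=\beta_0S(\beta_0)^{-1}S^2(a)=\gamma S^2(a),$$
$$QP(b)=S(\beta_0S(b))\beta_0^{-1}=S^2(b)S(\beta_0)\beta_0^{-1}=S^2(b)\gamma^{-1}.$$
Let $\ell_h,\rho_h$ be left and right multiplication by $h$ on $U$. Since $S^2$ is an algebra map fixing $\gamma$, it commutes with $\ell_\gamma$ and $\rho_{\gamma^{-1}}$. So for $k\ge0$
$$T^{2k}=(PQ)^k\otimes(QP)^k,\qquad (PQ)^k=\ell_{\gamma^k}S^{2k},\qquad (QP)^k=\rho_{\gamma^{-k}}S^{2k}. \tag{12}$$

**Step 7.** *The trace formulas.* For linear maps $X,Y$ of $U$, the map $(X\otimes Y)\tau$ sends $v_i\otimes v_j$ to $X(v_j)\otimes Y(v_i)$, so in matrix entries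
$$\operatorname{Tr}((X\otimes Y)\tau)=\sum_{i,j}X_{ij}Y_{ji}=\operatorname{Tr}(XY). \tag{13}$$
For odd powers, $T^{2k+1}=\big((PQ)^kP\otimes(QP)^kQ\big)\tau$. Since $P(QP)^kQ=(PQ)^{k+1}$, (13) gives $\operatorname{Tr}(T^{2k+1})=\operatorname{Tr}((PQ)^{2k+1})$. For $S_L$, the swap component carries $S^{2k}\otimes S^{2k}$ in even powers and $(S^n\otimes S^n)\tau$ in odd powers $n$. Adding the contributions of the two components, for $k\ge 0$ and odd $n\ge1$:
$$\begin{aligned}
\operatorname{Tr}(S_L^{2k})&=2\operatorname{Tr}(S^{2k})^2,\\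
\operatorname{Tr}(S_J^{2k})&=\operatorname{Tr}(S^{-2k})\operatorname{Tr}(S^{2k})+\operatorname{Tr}(\ell_{\gamma^k}S^{2k})\operatorname{Tr}(\rho_{\gamma^{-k}}S^{2k}),\\
\operatorname{Tr}(S_L^{n})&=\operatorname{Tr}(S^n)^2+\operatorname{Tr}(S^{2n}),\\
\operatorname{Tr}(S_J^{n})&=\operatorname{Tr}(S^{-n})\operatorname{Tr}(S^n)+\operatorname{Tr}(\ell_{\gamma^n}S^{2n}).
\end{aligned}\tag{14}$$

**Lemma A.** Suppose $r\ge2$, $S_U^{2r}=\mathrm{id}$ and $\gamma^r\ne1$. Then $\operatorname{Tr}(S_L^{2r})=2(\dim U)^2$ and $\operatorname{Tr}(S_J^{2r})=(\dim U)^2$. If $r$ is odd, then $\operatorname{Tr}(S_L^r)-\operatorname{Tr}(S_J^r)=\dim U$.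

**Proof.** Let $h\ne1$ be grouplike in $U$. By the Nichols–Zoeller theorem $U$ is free as a left and as a right $\Bbbk\langle h\rangle$-module. On $\Bbbk\langle h\rangle$ itself, multiplication by $h$ permutes the basis $1,h,h^2,\dots$ without fixed points and has trace $0$. So $\operatorname{Tr}(\ell_h)=\operatorname{Tr}(\rho_h)=0$. Put $k=r$ in (14), where $S^{2r}=S^{-2r}=\mathrm{id}$. Then $\operatorname{Tr}(S_L^{2r})=2(\dim U)^2$, and $\operatorname{Tr}(S_J^{2r})=(\dim U)^2+\operatorname{Tr}(\ell_{\gamma^r})\operatorname{Tr}(\rho_{\gamma^{-r}})=(\dim U)^2$. For $r$ odd put $n=r$. Here $S^{-r}=S^r$, so $\operatorname{Tr}(S_L^r)=\operatorname{Tr}(S^r)^2+\dim U$ and $\operatorname{Tr}(S_J^r)=\operatorname{Tr}(S^r)^2+\operatorname{Tr}(\ell_{\gamma^r})=\operatorname{Tr}(S^r)^2$. $\square$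

What remains is to find $(U,R)$ with $S_U^{2r}=\mathrm{id}$ and $\gamma^r\neq 1$.

## The double of the generalized Taft algebra

Recall the Drinfeld double $D(A)$ of a finite-dimensional Hopf algebra $A$ (Kassel, IX.4). As a coalgebra it is $A^{*\mathrm{cop}}\otimes A$. It contains $A^{*\mathrm{cop}}$ and $A$ as Hopf subalgebras, the multiplication map $f\otimes a\mapsto fa$ from $A^*\otimes A$ to $D(A)$ is bijective, and
$$a\,f=f\big(S^{-1}(a_3)\,?\,a_1\big)\,a_2 ,\qquad R=\sum_i e_i\otimes e^i, \tag{15}$$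
where $\{e_i\}$, $\{e^i\}$ are dual bases of $A$ and $A^*$. Here $f(s\,?\,t)$ denotes the functional $y\mapsto f(syt)$. The product on $A^*$ is convolution, its unit is $\varepsilon$ and its counit is $f\mapsto f(1)$. The antipode of $D(A)$ is $S_A$ on $A$ and $f\mapsto f\circ S_A^{-1}$ on $A^*$.

*Example.* If $A=\Bbbk[G]$ for a finite group $G$, with $\delta_h\in A^*$ dual to $h\in G$, then (15) says $a\,\delta_h=\delta_h(a^{-1}?a)\,a=\delta_{aha^{-1}}\,a$ for $a\in G$.

Now let $A$ be the generalized Taft algebra and $U=D(A)$, so $\dim U=r^6$. The algebra map $S_U^2$ is $S_A^2$ on $A$ and $f\mapsto f\circ S_A^{-2}$ on $A^*$. Both have order $r$ by (2), and $A$ and $A^*$ generate $U$. Hence $S_U^2$ has order exactly $r$; in particular $S_U^{2r}=\mathrm{id}$.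

Since $S_U^{2k}(pb)=(p\circ S_A^{-2k})\,S_A^{2k}(b)$, we also get $\operatorname{Tr}(S_U^{2k})=\operatorname{Tr}(S_A^{-2k})\operatorname{Tr}(S_A^{2k})$, which is unchanged under $k\mapsto-k$. So for this $U$, twisting by $R$ alone would leave every even trace as it was.

**Lemma B.** For $U=D(A)$ we have $\gamma=fa$ with $f\in G(A^*)$ and $a=c^{1-r}$. The element $\gamma$ has order exactly $r^2$; in particular $\gamma^r\neq1$.

The proof occupies Steps 8 to 11.

**Step 8.** *Splitting $\gamma$ into two commuting grouplikes.* Let $C,D$ be coalgebras and $z\in C\otimes D$ grouplike. Applying $\mathrm{id}\otimes\varepsilon\otimes\varepsilon\otimes\mathrm{id}$ to $\Delta(z)=z\otimes z$ returns $z$ on the left (check on $c\otimes d$). On the right it returns $(\mathrm{id}\otimes\varepsilon)(z)\otimes(\varepsilon\otimes\mathrm{id})(z)$, and both factors are grouplike because $\mathrm{id}\otimes\varepsilon$ and $\varepsilon\otimes\mathrm{id}$ are coalgebra maps. So $z$ is a tensor product of grouplikes.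 For $C=A^{*\mathrm{cop}}$, $D=A$ this gives $\gamma=fa$ with $f\in G(A^*)$ and $a\in G(A)$. An element of $G(A^*)$ is an algebra map $A\to\Bbbk$. By (15), since $a$ is grouplike,
$$a\,p=p(a^{-1}?\,a)\,a\qquad(p\in A^*). \tag{16}$$
As $f$ is multiplicative, $f(a^{-1}ya)=f(y)$, so $af=fa$ and $\gamma^k=f^ka^k$.

**Step 9.** *A formula for $a$.* We isolate $a$ by killing the $A^*$-part. Let $\pi:D(A)\to A$ be the linear map $\pi(pb)=p(1)b$. From $R=\sum e_i\otimes e^i$ we have $u=\sum_iS(e^i)e_i$, and by (9) $S(u)=\sum_ie_iS(e^i)$, where $S(e^i)=e^i\circ S_A^{-1}$. By (11), $\gamma u=S(u)$. We apply $\pi$ to both sides. On the left, (16) gives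
$$\pi(\gamma u)=\sum_i\pi\big(f\cdot S(e^i)(a^{-1}?a)\cdot a e_i\big)=\sum_i f(1)\,e^i\big(S^{-1}(a^{-1}a)\big)\,ae_i=\sum_i e^i(1)\,ae_i=a .$$
On the right, (15) gives
$$\pi(S(u))=\sum_i \big\langle e^i,S^{-1}\big(S^{-1}(e_{i,3})\,e_{i,1}\big)\big\rangle\, e_{i,2},$$
and $S^{-1}(S^{-1}(y)z)=S^{-1}(z)S^{-2}(y)$. Hence
$$a=\sum_i\big\langle e^i,\;S^{-1}(e_{i,1})\,S^{-2}(e_{i,3})\big\rangle\, e_{i,2}. \tag{17}$$

**Step 10.** *Evaluating the formula.* Use the basis $e_i=c^jx^l$, and grade $A$ by $\deg c=0$, $\deg x=1$; the structure maps $\Delta$ and $S^{\pm1}$ are graded. A term of the iterated coproduct of $c^jx^l$ with degrees $(d_1,d_2,d_3)$, $d_1+d_2+d_3=l$, contributes to (17) only if $d_1+d_3=l$, that is, $d_2=0$. Now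
$$(\Delta\otimes\mathrm{id})\Delta(x)=X_1+X_2+X_3,\qquad X_1=x\otimes1\otimes1,\quad X_2=c\otimes x\otimes1,\quad X_3=c\otimes c\otimes x,$$
so in $(X_1+X_2+X_3)^l$ only the words without $X_2$ matter, and they sum to $(X_1+X_3)^l$. Since $X_3X_1=cx\otimes c\otimes x=q\,X_1X_3$, formula (4) shows that the relevant part of the iterated coproduct of $c^jx^l$ is
$$\sum_{i=0}^l\binom li_q\;c^jx^ic^{\,l-i}\otimes c^{\,j+l-i}\otimes c^jx^{l-i}. \tag{18}$$
By (1), $(xc^{-1})^i=q^i(c^{-1}x)^i$. Moving the factors $c^{-1}$ to the left past $0,1,\dots,i-1$ copies of $x$ gives $(c^{-1}x)^i=q^{i(i-1)/2}c^{-i}x^i$. With $S^{-1}(x)=-xc^{-1}$ and $S^{-2}(x)=qx$ we find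
$$\begin{aligned}
S^{-1}(c^jx^ic^{l-i})\,S^{-2}(c^jx^{l-i})&=c^{-(l-i)}(-xc^{-1})^ic^{-j}\cdot q^{l-i}c^jx^{l-i}\\
&=(-1)^iq^{\,l-i}\,q^{\,i+i(i-1)/2}\,c^{-(l-i)}c^{-i}x^i\,x^{l-i}\\
&=(-1)^iq^{\,l+i(i-1)/2}\,c^{-l}x^l .
\end{aligned}$$
The coefficient of $c^jx^l$ in this element is nonzero only if $j\equiv-l\pmod{r^2}$, and then the middle factor in (18) is $c^{-i}$. So
$$a=\sum_{i=0}^{r-1}(-1)^iq^{i(i-1)/2}\Big(\sum_{l=i}^{r-1}q^l\binom li_q\Big)c^{-i}. \tag{19}$$
By (3), $q^{l-i}\binom li_q=\binom{l+1}{i+1}_q-\binom l{i+1}_q$. The sum over $l$ from $i$ to $r-1$ telescopes, and since $\binom i{i+1}_q=0$ the inner sum is $q^i\binom r{i+1}_q$. By (5) this vanishes for $0\le i<r-1$, and for $i=r-1$ it equals $q^{r-1}$. Therefore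
$$a=(-1)^{r-1}q^{(r-1)(r-2)/2}\,q^{r-1}\,c^{1-r}=(-1)^{r-1}q^{r(r-1)/2}c^{1-r}=c^{1-r}.$$
The last equality holds because $q^{r(r-1)/2}=\prod_{k=0}^{r-1}q^k$ is the product of all roots of $X^r-1$, which is $(-1)^{r-1}$.

*The case $r=2$ by hand.* Here $q=-1$, $c^4=1$. The basis elements $c^j$ contribute to (17) only for $j=0$, with term $1$. For $c^jx$, (18) reads $c^{j+1}\otimes c^{j+1}\otimes c^jx+c^jx\otimes c^j\otimes c^j$. The first term gives $S^{-1}(c^{j+1})S^{-2}(c^jx)=-c^{-1}x$, so it contributes for $j=-1$ only, with term $-1$. The second gives $-xc^{-1}=c^{-1}x$, so again $j=-1$, with term $c^{-1}$. The total is $1-1+c^{-1}=c^{-1}=c^{1-r}$.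

**Step 11.** *The order of $\gamma$.* As $\gcd(r-1,r^2)=1$, the element $a=c^{1-r}$ has order $r^2$. The character $f$ has $f(x)=0$, because $f(x)^r=0$, and $f(c)^{r^2}=1$. The power $f^{r^2}$ is again a character. It kills $x$ and takes $c$ to $f(c)^{r^2}=1$, so $f^{r^2}=\varepsilon$. Thus $\gamma^{r^2}=f^{r^2}a^{r^2}=1$. Conversely, if $\gamma^k=1$, then $1=\pi(f^ka^k)=f^k(1)a^k=a^k$, so $r^2\mid k$. Hence $\gamma$ has order exactly $r^2$, and $\gamma^r\ne1$ since $r\ge2$. This proves Lemma B. $\square$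

*Why $c$ has order $r^2$ and not $r$.* One might start from the Taft algebra, with $c^r=1$ and the other relations unchanged. Then Steps 8 to 10 go through with congruences mod $r$ (for each $l$ there is still exactly one $j\equiv-l$), and $a=c^{1-r}=c$. But now $a^r=1$, and $f(c)^r=1$ gives $f^r=\varepsilon$, so $\gamma^r=1$ and Lemma A does not apply. With $S_U^{2r}=\mathrm{id}$ and $\gamma^r=1$, (14) gives equal traces on $L$ and $L^J$ for $n=2r$, and for $n=r$ if $r$ is odd. Enlarging the order of $c$ leaves the order of $S_U^2$ at $r$ and raises the order of $\gamma$ above it.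

## Orders and traces on $L$ and $L^J$

**Proof of Theorem 1.** Take $U=D(A)$, and $L$, $J$ as constructed. Then $\dim L=2(r^6)^2=2r^{12}$ and $\mathcal C(L)\simeq\mathcal C(L^J)$. We have $S_U^{2r}=\mathrm{id}$, and $\gamma^r\ne1$ by Lemma B, so Lemma A with $\dim U=r^6$ gives items 1 and 2.

For item 3, note that $L\supset A$ is noncommutative, since $cx=qxc$ with $q\neq1$. Antipodes of finite-dimensional Hopf algebras are anti-automorphisms, and so are their odd powers. An anti-automorphism equal to the identity forces commutativity. So no odd power of $S_L$ or of $S_J$ is the identity, and each order is twice the order of the square.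

By Step 5, $S_L^{2k}$ acts as $S^{2k}\otimes S^{2k}$ on both components. Evaluating on $a\otimes1$, it is the identity if and only if $S_U^{2k}=\mathrm{id}$, that is, $r\mid k$. So $S_L$ has order $2r$.

By Steps 5 and 6, $S_J^{2k}$ acts as $S^{-2k}\otimes S^{2k}$ on $U\otimes U$, and sends $(a\otimes b)t$ to $(\gamma^kS^{2k}(a)\otimes S^{2k}(b)\gamma^{-k})t$. If $S_J^{2k}=\mathrm{id}$, take $a=b=1$ to get $\gamma^k\otimes\gamma^{-k}=1\otimes1$. Applying $\mathrm{id}\otimes\varepsilon$ gives $\gamma^k=1$, because $\varepsilon(\gamma^{-k})=1$. So $r^2\mid k$ by Lemma B. Conversely, for $k=r^2$ we have $\gamma^k=1$ and $S^{2k}=\mathrm{id}$, so $S_J^{2r^2}=\mathrm{id}$. Hence $S_J$ has order $2r^2$. $\blacksquare$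

*The even traces for $r=2$.* By (2), $\operatorname{Tr}(S_U^{2k})=\operatorname{Tr}(S_A^{-2k})\operatorname{Tr}(S_A^{2k})$ is $64$ for even $k$ and $0$ for odd $k$. Moreover, by (16), $\ell_{\gamma^k}S_U^{2k}$ sends $pb$ to
$$f^k\cdot(p\circ S_A^{-2k})(a^{-k}?a^k)\cdot a^kS_A^{2k}(b).$$
This is the tensor product of a map on $A^*$ with the map $c^jx^l\mapsto q^{-kl}c^{k(1-r)}c^jx^l$ on $A$. The latter has trace $0$ unless $r^2\mid k$. (For this $U$, this also gives the vanishing of $\operatorname{Tr}(\ell_{\gamma^r})$ needed in Lemma A without the Nichols–Zoeller theorem.) So (14) yields, for $r=2$: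

| $n$ | 2 | 4 | 6 | 8 |
|---|---|---|---|---|
| $\operatorname{Tr}(S_L^n)$ | 0 | 8192 | 0 | 8192 |
| $\operatorname{Tr}(S_{L^J}^n)$ | 0 | 4096 | 0 | 8192 |

The column $n=2$ agrees with the known invariance of $\operatorname{Tr}(S^2)$. In the column $n=8$ both powers are the identity.

## Galois conjugation and the exponents $|n|\le2$

**Proof of Theorem 2(b).** The aim is to show that $\operatorname{Tr}(S^n)$ and $\operatorname{Tr}(S^d)$ are Galois conjugate, by the same automorphism for $H$ and for $K$.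

**Step 12.** *Replacing $n$ by $dm$ with $m$ coprime to $M$.* Antipodes of finite-dimensional Hopf algebras have finite order (Radford 1976), so $M$ exists. Write $n=dn'$, so that $\gcd(n',M/d)=1$. We want $m$ coprime to $M$ with $m\equiv n'\pmod{M/d}$. Put $m=n'+\frac Md\,s$, where $s$ is the product of the primes $p\mid M$ with $p\nmid\frac Md$ and $p\nmid n'$ (an empty product is $1$). Let $p$ be a prime dividing $M$.

* If $p\mid\frac Md$, then $m\equiv n'\not\equiv0\pmod p$.
* If $p\nmid\frac Md$ and $p\nmid n'$, then $p\mid s$ and $m\equiv n'\not\equiv0\pmod p$.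
* If $p\nmid\frac Md$ and $p\mid n'$, then $p\nmid s$ and $m\equiv\frac Md s\not\equiv0\pmod p$.

So $\gcd(m,M)=1$, and $dm\equiv dn'=n\pmod M$. Hence $S^n=(S^d)^m$ for both $H$ and $K$.

**Step 13.** *The Galois automorphism.* Let $\zeta\in\Bbbk$ be a primitive $M$-th root of $1$. Since $(S^d)^M=\mathrm{id}$, the eigenvalues $\lambda_1,\lambda_2,\dots$ of $S^d$, listed with multiplicity, are powers of $\zeta$, and those of $S^n=(S^d)^m$ are $\lambda_1^m,\lambda_2^m,\dots$. Let $\sigma_m$ be the automorphism of $\mathbb Q(\zeta)$ over $\mathbb Q$ with $\sigma_m(\zeta)=\zeta^m$. It exists because $m$ is coprime to $M$. Then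
$$\operatorname{Tr}(S^n)=\sum_i\lambda_i^m=\sigma_m\Big(\sum_i\lambda_i\Big)=\sigma_m(\operatorname{Tr}(S^d)),$$
for both $H$ and $K$ with the same $m$. As $\sigma_m$ is injective, $\operatorname{Tr}(S_H^n)=\operatorname{Tr}(S_K^n)$ if and only if $\operatorname{Tr}(S_H^d)=\operatorname{Tr}(S_K^d)$. For $d=1,2$ the latter equality is the known invariance of $\operatorname{Tr}(S)$ and $\operatorname{Tr}(S^2)$. For $d=M$ it says $\dim H=\dim K$, which holds as recalled above. $\blacksquare$

**Proof of Theorem 2(a).** *Invariance for $|n|\le2$.* For $n=1,2$ it is known, and for $n=0$ it is $\dim H=\dim K$. For $n=-1,-2$ use (b): $\gcd(n,M)\in\{1,2\}$.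

*Failure for $|n|\ge3$.* Since $\gcd(-n,M)=\gcd(n,M)$, part (b) shows that for a given pair $H,K$ with $\mathcal C(H)\simeq\mathcal C(K)$ the traces agree at $n$ if and only if they agree at $-n$. So we may assume $n\ge3$. If $n=2r$ is even, then $r\ge2$, and item 1 of Theorem 1 gives $\mathcal C(L)\simeq\mathcal C(L^J)$ with $\operatorname{Tr}(S_L^n)=2r^{12}\ne r^{12}=\operatorname{Tr}(S_{L^J}^n)$. If $n=r\ge3$ is odd, item 2 gives $\operatorname{Tr}(S_L^n)-\operatorname{Tr}(S_{L^J}^n)=r^6\ne0$. $\blacksquare$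

**Proof of Theorem 2(c).** By item 3 of Theorem 1, with any $r\ge2$, $S_L$ and $S_{L^J}$ have orders $2r\ne2r^2$, and their squares have orders $r\ne r^2$, while $\mathcal C(L)\simeq\mathcal C(L^J)$. $\blacksquare$
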